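# Every non-negative real algebraic number is the volume of a Cartier divisor

## 1. Volumes, the set $\mathbb V$, and projective bundles

We work over the complex numbers throughout.

**Definition 1 (volume).** Let $X$ be an irreducible projective variety of dimension $n$ and $D$ a Cartier divisor on $X$. The volume of $D$ is
$$\mathrm{vol}_X(D)=\limsup_{m\to\infty}\frac{h^0(X,\mathcal O_X(mD))}{m^n/n!}.$$

So the volume records the leading coefficient in the growth of the number of sections of $mD$. For example, if $H$ is a hyperplane in $\mathbb P^n$ and $k\ge 1$, then $h^0(\mathbb P^n,\mathcal O(mk))=\binom{mk+n}{n}=\frac{k^n}{n!}m^n+O(m^{n-1})$, so $\mathrm{vol}(kH)=k^n$. On an elliptic curve $E$ with origin $o$, the divisor $e\,o$ has $h^0=e$ for $e>0$, so $\mathrm{vol}_E(e\,o)=e$ for $e>0$; for $e\le 0$ the volume is $0$. We call $D$ big if its volume is positive. We speak of the volume of a line bundle in the same sense.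

**Definition 2 (the set of volumes).** Let
$$\mathbb V=\{a\in\mathbb R_{\ge0}\ :\ a=\mathrm{vol}_X(D)\ \text{for some pair }(X,D)\},$$
where $X$ ranges over irreducible projective varieties and $D$ over Cartier divisors on $X$.

The examples above show that $0$ and all $k^n$ lie in $\mathbb V$. The following facts are known, and I recall them without proof: $\mathbb V$ is countable; $\mathbb V$ is a multiplicative semigroup under the product of real numbers; every non-negative rational number lies in $\mathbb V$; and $\mathbb V$ contains transcendental numbers.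

**Definition 3 (projective bundle).** For a vector bundle $\mathcal E$ on a variety $Y$, the bundle $\pi:\mathbb P_Y(\mathcal E)\to Y$ is normalized so that $\pi_*\mathcal O(m)=\mathrm{Sym}^m\mathcal E$ for $m\ge0$.

If $\mathcal E=L_0\oplus\dots\oplus L_r$ is a sum of line bundles and $X=\mathbb P_Y(\mathcal E)$, then $\dim X=\dim Y+r$, and $\mathrm{Sym}^m\mathcal E$ is the sum of the line bundles $L^\mu=\bigotimes_tL_t^{\mu_t}$ over $\mu\in\mathbb Z_{\ge0}^{r+1}$ with $|\mu|=\sum_t\mu_t=m$. Hence
$$h^0(X,\mathcal O_X(m))=\sum_{|\mu|=m}h^0(Y,L^\mu).\tag{1}$$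
For example, if $Y=\mathbb P^1$ and $\mathcal E=\mathcal O\oplus\mathcal O(1)$, the right side is $\sum_{i=0}^m(i+1)=\frac{(m+1)(m+2)}2$, so $\mathrm{vol}_X(\mathcal O_X(1))=1$.

We can now pose the question. It comes from Alex Kuronya, Victor Lozovanu, Catriona Maclean, "Volume functions of linear series", arXiv:1008.3986 (2010). The set $\mathbb V$ is countable, so it cannot be all of $\mathbb R_{\ge0}$. It contains the rationals and some transcendental numbers. Does it contain every non-negative real algebraic number, that is, every real number $\ge 0$ that is a root of a nonzero polynomial with rational coefficients? The answer is yes.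

**Theorem A.** Every non-negative real algebraic number lies in $\mathbb V$.

**Theorem B.** Fix any elliptic curve $E$ over $\mathbb C$. Every positive real algebraic number equals $\mathrm{vol}_X(\mathcal O_X(1))$ for some $X=\mathbb P_{E^n}(L_0\oplus\dots\oplus L_r)$ with $L_t$ line bundles on $E^n$. In particular $X$ is smooth and $\mathcal O_X(1)$ is big. If $E$ is defined over $\mathbb Q$, then $X$ and $\mathcal O_X(1)$ can be taken to be defined over $\mathbb Q$.

**Corollary.** $\mathbb V$ is stable under multiplication by all non-negative real algebraic numbers.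

Since $0\in\mathbb V$, Theorem B implies Theorem A. The corollary follows from Theorem A and the semigroup property of $\mathbb V$. So everything is about Theorem B.

## 2. Sections on $E$ and $E\times E$, and a threefold of volume $2\sqrt2$

By (1), we need to know $h^0$ of line bundles on $E^n$. We only use bundles that are external products of bundles on $E$ and on $E\times E$.

**Definition 4 (the functions $a_+$ and $q$).** For $a,b,c\in\mathbb R$ put $a_+=\max(a,0)$, and
$$q(a,b,c)=ab-c^2\ \text{ if } a>0 \text{ and } ab>c^2,\qquad q(a,b,c)=0\ \text{ otherwise.}$$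

For example, $q(2,3,1)=5$, but $q(-2,-3,1)=0$. Under scaling by a positive number, $a_+$ is homogeneous of degree $1$ and $q$ of degree $2$. Both are continuous. For $q$: the set $\{a>0,\ ab>c^2\}$ is open, and at a boundary point we have $a\ge0$ and $ab\ge c^2$. Since the point is not in the set, either $a>0$ and then $ab=c^2$, or $a=0$ and then $0=ab\ge c^2$, so again $ab-c^2=0$.

On $E\times E$ let $F_i=\mathrm{pr}_i^*o$, let $\Delta$ be the diagonal, and $P=\Delta-F_1-F_2$. We have $F_i^2=0$, $\Delta^2=0$ (the normal bundle of $\Delta$ is the trivial tangent bundle of $E$), and $F_1F_2=\Delta F_i=1$. So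
$$P^2=-2-2+2=-2,\qquad P\cdot F_i=1-1=0.$$
Therefore $D=aF_1+bF_2+cP$ satisfies $D^2=2(ab-c^2)$, $D\cdot F_2=a$, $D\cdot F_1=b$.

**Lemma 1.** For all integers $e,a,b,c$,
$$|h^0(E,\mathcal O(e\,o))-e_+|\le1,\qquad |h^0(E\times E,\mathcal O(aF_1+bF_2+cP))-q(a,b,c)|\le|a|+|b|+1.\tag{2}$$

*Proof.* On $E$, $h^0$ is $e$, $1$, $0$ for $e>0$, $e=0$, $e<0$. That is the first estimate.

For the second, put $D=aF_1+bF_2+cP$. We use these facts. An effective divisor on an abelian surface is nef: given a curve, translate each component of the divisor so that it does not contain the curve; translation does not change the numerical class. The divisor $F_1+F_2$ is ample of square $2$. Since $K_{E\times E}=0$ and $\chi(\mathcal O)=0$, Riemann–Roch reads $\chi(D)=D^2/2$, and Kodaira vanishing gives $h^0(D)=D^2/2$ for $D$ ample.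

*Case $a>0$, $ab>c^2$.* Then $b>0$, $D^2>0$ and $D\cdot(F_1+F_2)=a+b>0$. By Riemann–Roch and Serre duality, $h^0(D)+h^0(-D)\ge D^2/2>0$. Since $-D$ has negative degree against an ample divisor, $h^0(-D)=0$. So $D$ is linearly equivalent to an effective divisor, hence nef. Suppose $D\cdot C=0$ for an irreducible curve $C$. Since $D^2>0$, the Hodge index theorem gives $C^2<0$ or $C\equiv0$. The first is impossible because $C$ is effective, hence nef; the second because $C\cdot(F_1+F_2)>0$. So $D\cdot C>0$ for all $C$, and $D$ is ample by Nakai–Moishezon. Hence $h^0(D)=D^2/2=ab-c^2=q(a,b,c)$.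

*Other case: $q(a,b,c)=0$.* If $h^0(D)=0$ there is nothing to show. If $h^0(D)\ne0$, then $D$ is nef, so $a,b\ge0$ and $D^2\ge0$, i.e. $ab\ge c^2$. If $ab>c^2$, then $a>0$ and we would be in the first case. So $D^2=0$. Now $D+F_1+F_2$ is nef plus ample, hence ample, and
$$h^0(D)\le h^0(D+F_1+F_2)=\tfrac12(D+F_1+F_2)^2=\tfrac12\big(0+2(a+b)+2\big)=a+b+1.\qquad\square$$

Let us try the smallest cases by hand.

*Over $E$.* Take $X=\mathbb P_E(\mathcal O(-o)\oplus\mathcal O(2o))$. For $\mu=(m-i,i)$ the bundle $L^\mu$ is $\mathcal O((3i-m)o)$, so by (1) and (2)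
$$h^0(X,\mathcal O_X(m))=\sum_{i=0}^m(3i-m)_++O(m)=m^2\int_0^1(3\lambda-1)_+\,d\lambda+O(m)=\tfrac23m^2+O(m).$$
As $\dim X=2$, the volume is $2!\cdot\frac23=\frac43$. The kink of $(3\lambda-1)_+$ is at a rational point, and the result is rational.

*Over $E\times E$.* Take $X=\mathbb P_{E\times E}(L_0\oplus L_1)$ with $L_0=\mathcal O(F_1+F_2)$ and $L_1=\mathcal O(2F_1+P)$. For $\mu=(m-i,i)$ the class of $L^\mu$ is $(m+i)F_1+(m-i)F_2+iP$, and
$$q(m+i,m-i,i)=(m^2-2i^2)_+ .$$
So
$$h^0(X,\mathcal O_X(m))=m^3\int_0^{1/\sqrt2}(1-2\lambda^2)\,d\lambda+O(m^2)=\tfrac{\sqrt2}3m^3+O(m^2),$$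
and the volume is $3!\cdot\frac{\sqrt2}3=2\sqrt2$. The function $q$ vanishes beyond an irrational point, and this makes the volume irrational. Together with $\frac12\in\mathbb V$, this puts $\sqrt2$ in $\mathbb V$.

## 3. Volumes as integrals of admissible densities

The two examples turn a volume into an integral over $[0,1]$. We now do this in general, and free ourselves from the simplex and from integrality.

**Definition 5 (admissible density, the set $\mathcal I$).** An admissible density on $\mathbb R^r$ $(r\ge1)$ is a function with bounded support of the form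
$$\varphi(v)=\prod_{i=1}^k\ell_i(v)_+\prod_{j=1}^lq(\alpha_j(v),\beta_j(v),\gamma_j(v)),$$
where $\ell_i,\alpha_j,\beta_j,\gamma_j$ are affine functions with rational coefficients (constants allowed). Let
$$\mathcal I=\Big\{c\int_{\mathbb R^r}\varphi\,dv\ :\ c\in\mathbb Q_{>0},\ r\ge1,\ \varphi\text{ admissible},\ \int\varphi>0\Big\}.$$

For example, $x_+(1-x)_+$ is admissible with integral $\frac16$, so $\mathbb Q_{>0}\subset\mathcal I$; the function $v_+$ is not admissible, since its support is unbounded. For rational $m>0$, the density $q(1,m,v)=(m-v^2)_+$ is admissible with integral $\frac43m\sqrt m$, so $\sqrt m\in\mathcal I$.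

The set $\mathcal I$ is closed under multiplication by $\mathbb Q_{>0}$. It is closed under multiplication, because $\varphi(v)\varphi'(v')$ is admissible on $\mathbb R^{r+r'}$ and its integral is the product. The definition does not tell us that $\mathcal I$ is closed under addition.

**Proposition 2.** Every element of $\mathcal I$ is $\mathrm{vol}_X(\mathcal O_X(1))$ for some $X=\mathbb P_{E^n}(L_0\oplus\dots\oplus L_r)$. If $E$ (with $o$) is defined over $\mathbb Q$, then $X$ and $\mathcal O_X(1)$ can be taken to be defined over $\mathbb Q$.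

*Proof.* **Step 1: the volume is an integral over a simplex.** Let $\Theta_r=\{\lambda\in\mathbb R^r:\lambda_i\ge0,\ \sum\lambda_i\le1\}$, with vertices $w_0=0$ and $w_1,\dots,w_r$ the standard basis vectors. Let $\varphi$ be a product as in Definition 5 whose affine functions take integer values at the vertices $w_t$. We assume nothing about its support and restrict it to $\Theta_r$. Put $n=k+2l$ and assume $n\ge1$. On $E^n=E^k\times(E^2)^l$ let
$$L_t=\boxtimes_i\,\mathcal O(\ell_i(w_t)o)\ \boxtimes\ \boxtimes_j\,\mathcal O\big(\alpha_j(w_t)F_1+\beta_j(w_t)F_2+\gamma_j(w_t)P\big),\qquad X=\mathbb P(L_0\oplus\dots\oplus L_r).$$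
For $\mu$ with $|\mu|=m\geq 1$ put $\lambda=\sum_t\frac{\mu_t}mw_t=(\mu_1,\dots,\mu_r)/m\in\Theta_r$. An affine function $f$ satisfies $\sum_t\mu_tf(w_t)=mf(\lambda)$. So $L^\mu$ is the external product of the bundles $\mathcal O(m\ell_i(\lambda)o)$ and $\mathcal O(m\alpha_j(\lambda)F_1+m\beta_j(\lambda)F_2+m\gamma_j(\lambda)P)$. By Künneth, (2) and homogeneity, $h^0(E^n,L^\mu)$ is a product of $k$ factors $m\,\ell_i(\lambda)_++O(1)$ and $l$ factors $m^2q(\alpha_j(\lambda),\beta_j(\lambda),\gamma_j(\lambda))+O(m)$, where the errors are uniform in $\mu$ because affine functions are bounded on $\Theta_r$. Multiplying out,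
$$h^0(E^n,L^\mu)=m^n\varphi(\lambda)+O(m^{n-1})\quad\text{uniformly in }\mu.$$
As $\mu$ varies, $\lambda$ runs once through the points of $\frac1m\mathbb Z^r\cap\Theta_r$, of which there are $O(m^r)$. Since $\varphi$ is continuous, hence bounded and uniformly continuous on $\Theta_r$, and only $O(m^{r-1})$ cubes of side $\frac1m$ meet the boundary of $\Theta_r$, we have $\sum_\lambda\varphi(\lambda)=m^r\big(\int_{\Theta_r}\varphi\,d\lambda+o(1)\big)$. With (1),
$$h^0(X,\mathcal O_X(m))=m^{n+r}\Big(\int_{\Theta_r}\varphi\,d\lambda+o(1)\Big),\qquad\mathrm{vol}_X(\mathcal O_X(1))=(n+r)!\int_{\Theta_r}\varphi\,d\lambda .$$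

**Step 2: removing the integrality, the simplex and the factorial.** Let $c\in\mathbb Q_{>0}$ and $\varphi$ be admissible with $\int\varphi>0$. Multiply each $\ell_i$ by a positive integer, and each triple $(\alpha_j,\beta_j,\gamma_j)$ by one positive integer, so that all these functions become integer-valued on $\mathbb Z^r$. By homogeneity this replaces $\varphi$ by $h\varphi$ with a positive integer $h$. Choose $v_0\in\mathbb Z^r$ and $R_0\in\mathbb N$ with $\mathrm{supp}\,\varphi\subset v_0+R\,\Theta_r$ for all integers $R\ge R_0$. Apply Step 1 to the function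
$$\lambda\mapsto f\cdot h\varphi(v_0+R\lambda),$$
where the positive integer $f$ is one extra constant linear factor. Its affine functions are integral at the vertices because $v_0+Rw_t\in\mathbb Z^r$. Now $n=k+1+2l$, which does not depend on $R$ or $f$, and the volume is $(n+r)!\,f\,h\,R^{-r}\int\varphi$. Take $R\ge R_0$ a multiple of $(n+r)!\,h$ times the denominator of $c$, and $f=cR^r/((n+r)!\,h)$. This is a positive integer since $r\ge1$. The volume is then $c\int\varphi$.

If $(E,o)$ is defined over $\mathbb Q$, so are $o,F_1,F_2,\Delta$, hence all $L_t$, $X$ and $\mathcal O_X(1)$. $\square$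

So Theorem B follows once we show that **every positive real algebraic number lies in $\mathcal I$.** Rational numbers are done. From here on there is no more geometry.

## 4. The field $\mathbb Q(\sqrt2)$: one linear family, and then products

Let $K=\mathbb Q(\sqrt2)$ and let $\sigma$ be its nontrivial embedding, $\sqrt2\mapsto-\sqrt2$. We try to put every positive $\kappa\in K$ into $\mathcal I$. Single numbers come easily. To get many, the natural attempt is to vary the density in a linear family. Take
$$\varphi_b(v)=(v-1)_+\,(b_0+b_1v)_+\,q(1,2,v),\qquad b_0,b_1\in\mathbb Q_{\ge0},\ \text{not both }0 .$$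
Its support is in $[1,\sqrt2]$, so it is admissible, and $\int\varphi_b=b_0J_0+b_1J_1$ with
$$J_0=\int_1^{\sqrt2}(v-1)(2-v^2)\,dv=\frac{23-16\sqrt2}{12},\qquad J_1=\int_1^{\sqrt2}v(v-1)(2-v^2)\,dv=\frac{32\sqrt2-43}{60}.$$
(Antiderivatives: $-\frac{v^4}4+\frac{v^3}3+v^2-2v$, with values $1-\frac{4\sqrt2}3$ and $-\frac{11}{12}$ at the endpoints; and $-\frac{v^5}5+\frac{v^4}4+\frac{2v^3}3-v^2$, with values $\frac{8\sqrt2}{15}-1$ and $-\frac{17}{60}$.) Since $23\cdot32-16\cdot43=48\ne0$, $J_0,J_1$ is a $\mathbb Q$-basis of $K$. So every $\kappa\in K$ is $b_0J_0+b_1J_1$ with rational $b_0,b_1$. But the density must be a product of nonnegative factors, and the signs of $b_0,b_1$ matter. Put $\rho_i=\sigma(J_i)/J_i$, so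
$$\rho_0=\frac{(23+16\sqrt2)^2}{17}\approx122.5,\qquad \rho_1=-\frac{(43+32\sqrt2)^2}{199}\approx-39.1 .$$
For $\kappa=b_0J_0+b_1J_1>0$ we have $\sigma(\kappa)/\kappa=\theta_0\rho_0+\theta_1\rho_1$ with $\theta_i=b_iJ_i/\kappa$ and $\theta_0+\theta_1=1$. So $b_0,b_1\ge0$ if and only if $\sigma(\kappa)/\kappa\in[\rho_1,\rho_0]$. The family yields exactly the $\kappa\in K_{>0}$ with
$$\rho_1\le\sigma(\kappa)/\kappa\le\rho_0 .$$

This is the point where the linear attempt stops. The element $\kappa=(\sqrt2-1)^4$ has $\sigma(\kappa)/\kappa=(1+\sqrt2)^8>1000$, and no choice of $b$ in this family reaches it. A larger family of this kind has the same defect. If the values are $\sum b_iJ_i$ with finitely many fixed $J_i\in K$, and $b$ ranges over a closed cone in $\mathbb R^{\nu+1}$ on which $\sum b_iJ_i>0$ for $b\ne0$, then $\sigma(\kappa)/\kappa$ is a continuous function on a compact set of normalized $b$'s, hence bounded. On $K_{>0}$ it is unbounded.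

The way past is that the ratio $\sigma(\kappa)/\kappa$ is multiplicative in $\kappa$, and $\mathcal I$ is closed under products. Let $\kappa\in K_{>0}$ be arbitrary, with ratio $\rho\neq0$. Choose $k$ with $|\rho|^{1/k}<39$. Since $K$ is dense in $\mathbb R\times\mathbb R$ under $\kappa\mapsto(\kappa,\sigma(\kappa))$, there is $\kappa_1\in K_{>0}$ with ratio as close as we like to $|\rho|^{1/k}$. Then $\kappa/\kappa_1^{k-1}$ has ratio close to $\pm|\rho|^{1/k}$. Both ratios lie in $[\rho_1,\rho_0]$, so both elements are in $\mathcal I$, and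
$$\kappa=\kappa_1^{k-1}\cdot\frac{\kappa}{\kappa_1^{k-1}}\in\mathcal I .$$
Hence $K_{>0}\subset\mathcal I$ for $K=\mathbb Q(\sqrt2)$, without ever adding two elements of $\mathcal I$. Linear families fill an open set of ratios, and products spread that open set out.

## 5. Corners of higher degree

What is missing for a general field? First, an irrational endpoint of the right degree. For a one-variable admissible density, the set where it is positive is cut out by rational affine functions and rational polynomials of degree at most $2$, so it is a finite union of intervals with rational or quadratic endpoints, and on each the density is a rational polynomial. The integral lies in a compositum of quadratic fields, whose degree is a power of $2$. So no such integral, and no product of such integrals, equals $\sqrt[3]2$.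

With more variables we can integrate some of them out. The factor $q(\tau,x,1)$ is positive exactly when $\tau>0$ and $\tau x>1$, so the variable $\tau$ is bounded below by $1/x$: a quadratic condition produces the rational function $1/x$. Consider
$$(x-1)_+\;q(\tau,x,1)\;\big(y-\tfrac x2-\tfrac\tau4\big)_+\;q(x,1,y).$$
It is positive only if $x>1$, $\tau>\frac1x$, and $\frac x2+\frac1{4x}<y<\sqrt x$. The last condition forces $\frac x2<\sqrt x$, so $x<4$ and the support is bounded. With $u=\sqrt x$, the inequality $\frac x2+\frac1{4x}<\sqrt x$ becomes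
$$f(u)=2u^4-4u^3+1<0 .$$
Here $f(1)=-1$, $f(2)=1$, and $f'(u)=4u^2(2u-3)$, so $f$ decreases and then increases on $[1,2]$. Thus $x$ ranges over $1<x<s^2$, where $s$ is the unique root of $f$ in $(1,2)$. The reversed polynomial $u^4-4u+2$ is irreducible by Eisenstein at $2$, so $s$ has degree $4$.

The general construction replaces $\frac1{4x}$ by $\sum_je_j/d_j(x)$ with $d$ affine functions $d_j$. Now write $p(x)=\frac x2+\sum_je_j/d_j(x)$; the corner is at $x=\xi=s^2$ with $p(s^2)=s$. Three tasks remain, for a given field $K$ of degree $d$: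

1. replace the interval argument of Section 4 by a statement about all conjugates at once (Section 6);
2. choose $p$ so that $s$ lies in $K$ and the conjugates of $\xi$ have prescribed sizes relative to $\xi$ (Section 7);
3. find a linear family that fills an open set (Sections 8 and 9).

The sizes matter because of a factor $x^N$ in the density. The integral is then a polynomial expression in $s$ dominated by $\xi^N$, its conjugate is governed by $\max(1,|\xi_\sigma|)^N$, and for large $N$ we can read off which is larger.

## 6. Ratios of conjugates and an open semigroup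

Fix from now on a number field $K\subset\mathbb R$ of degree $d\ge2$, and put $K_{>0}=K\cap\mathbb R_{>0}$. The goal is $K_{>0}\subset\mathcal I$.

Let $\Sigma$ be the set of the $d$ embeddings $K\to\mathbb C$, and $\mathrm{id}\in\Sigma$ the inclusion. Let $\Sigma'$ consist of the real embeddings $\ne\mathrm{id}$ and one embedding from each complex conjugate pair. Put $K_\sigma=\mathbb R$ or $\mathbb C$ accordingly. Recall that
$$K\otimes\mathbb R=\mathbb R\times\prod_{\sigma\in\Sigma'}K_\sigma,\qquad \kappa\mapsto\big(\kappa,(\sigma(\kappa))_\sigma\big)\ \text{ for }\kappa\in K,$$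
and that $K$ is dense in it, as $\mathbb Q^d$ is in $\mathbb R^d$.

**Definition 6 (ratio vector).** Let $T=\prod_{\sigma\in\Sigma'}K_\sigma^*$. For $\kappa\in K_{>0}$ let $z(\kappa)=\big(\sigma(\kappa)/\kappa\big)_{\sigma\in\Sigma'}\in T$.

For $K=\mathbb Q(\sqrt2)$ we have $T=\mathbb R^*$ and $z(\sqrt2)=-1$. For $K=\mathbb Q(\sqrt[3]2)$ we have $\Sigma'=\{\sigma\}$ with $\sigma$ complex, $T=\mathbb C^*$, and $z(\sqrt[3]2)$ is a primitive third root of unity. The map $z$ is multiplicative, satisfies $z(c\kappa)=z(\kappa)$ for $c\in\mathbb Q_{>0}$, and has dense image: for $t\in T$, approximate $(1,t)\in K\otimes\mathbb R$ by elements of $K$.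

**Definition 7 (the set $S$).** $S\subset T$ is the set of those $t$ that have an open neighborhood $U\subset T$ such that every $\kappa\in K_{>0}$ with $z(\kappa)\in U$ lies in $\mathcal I$.

For $K=\mathbb Q(\sqrt2)$, Section 4 first showed that $S\supset(\rho_1,\rho_0)\setminus\{0\}$ and then that $S=T$. In general $S$ is open, since the same $U$ serves all of its points.

$S$ is a semigroup. Let $t,t'\in S$ with neighborhoods $U,U'$. By density choose $\kappa_1\in K_{>0}$ with $z(\kappa_1)\in U$, so close to $t$ that $tt'\in z(\kappa_1)U'$. Let $\kappa\in K_{>0}$ with $z(\kappa)\in z(\kappa_1)U'$. Then $\kappa_1\in\mathcal I$ because $z(\kappa_1)\in U$, and $\kappa/\kappa_1\in\mathcal I$ because $z(\kappa/\kappa_1)\in U'$. So $\kappa\in\mathcal I$. Thus $z(\kappa_1)U'$ is a neighborhood showing $tt'\in S$.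

**Lemma 3.** Suppose that

1. for every $\delta\in\{\pm1\}^{\Sigma'}$, $S$ contains some $t$ with $\mathrm{sgn}\log|t_\sigma|=\delta_\sigma$ for all $\sigma\in\Sigma'$;
2. for every choice of signs at the real $\sigma\in\Sigma'$, $S$ contains an element with these signs.

Then $S=T$, hence $K_{>0}\subset\mathcal I$.

*Proof.* **Step 1: $S$ contains an element all of whose coordinates have absolute value $1$.** The map $\mathrm{Log}:T\to\mathbb R^{\Sigma'}$, $t\mapsto(\log|t_\sigma|)_\sigma$, is an open homomorphism with compact kernel $T_1$. So $\mathrm{Log}(S)$ is an open additive semigroup. By (1) it meets each open orthant, so it contains a rational vector $v_\delta$ with $\mathrm{sgn}(v_\delta)_\sigma=\delta_\sigma$, for each $\delta$.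

The cone spanned by the $v_\delta$ is all of $\mathbb R^{\Sigma'}$. It is finitely generated, hence closed; if it were not everything, some nonzero linear form $f(x)=\sum f_\sigma x_\sigma$ would be $\ge0$ on all $v_\delta$. But choosing $\delta_\sigma=-\mathrm{sgn}f_\sigma$ whenever $f_\sigma\ne0$ gives $f(v_\delta)<0$, a contradiction.

Fix one $\delta_0$. By Carathéodory's theorem for cones, $-v_{\delta_0}$ is a non-negative combination of linearly independent vectors among the $v_\delta$. The coefficients are the unique solution of a linear system with rational data, so they are rational. Clearing denominators gives $0=\sum n_\delta v_\delta$ with integers $n_\delta\ge0$, not all $0$. Hence $0\in\mathrm{Log}(S)$, i.e. there is $g\in S\cap T_1$.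

**Step 2: $1\in S$.** Choose an open $V=V^{-1}\ni1$ in $T$ with $gV\subset S$. As $T_1$ is a compact group, two of the powers of $g$ are arbitrarily close, so $g^m\in V$ for some $m\ge1$. Then $g^mV=g^{m-1}(gV)\subset S$, as $S$ is a semigroup. Since $g^{-m}\in V^{-1}=V$, we have $1\in g^mV$. So $1\in S$.

**Step 3: $S=T$.** $S$ is open, so it contains a symmetric open neighborhood of $1$. Being a semigroup, it contains the subgroup generated by this neighborhood. This subgroup is open, so it contains the identity component $T^0=\prod_{\text{real}}\mathbb R_{>0}\times\prod_{\text{complex}}\mathbb C^*$. The components of $T$ are the cosets of $T^0$, indexed by the signs at the real $\sigma\in\Sigma'$. By (2) each component contains some $t\in S$, so it equals $tT^0\subset S$. Hence $S=T$. For $\kappa\in K_{>0}$ we have $z(\kappa)\in S$, so $\kappa\in\mathcal I$. $\square$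

The set $S$ depends on $K$ only. We may therefore verify the conditions of Lemma 3 one sign pattern at a time, with a different construction for each.

## 7. A generator whose conjugates have prescribed sizes

Let $\delta\in\{\pm1\}^{\Sigma'}$ be given. We look for a rational function $p$ and an $s\in K$ with $p(s^2)=s$. All conjugates $\sigma(s)$ then solve the same equation $p(u^2)=u$. So to place the conjugates, we place the roots of this equation, and roots can be placed with poles: a small coefficient at a pole $x=m$ creates a root $u$ with $u^2$ near $m$.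

A one-pole illustration: $u=\frac{u^2}2+\frac\varepsilon{16-u^2}$ is the same as $(16-u^2)(u-\frac{u^2}2)=\varepsilon$ away from the pole. For $\varepsilon$ small it has a root $u\approx2-\frac\varepsilon{12}$ near $2$ and a root with $u^2\approx16+\frac\varepsilon4$ near the pole, to first order in $\varepsilon$.

**Choice of poles.** Choose pairwise distinct rational numbers $m_1,\dots,m_d$ as follows. To each $\sigma\in\Sigma'$ assign one of them, $m_{(\sigma)}$, with different indices for different $\sigma$, such that

* if $\sigma$ is real: $m_{(\sigma)}>9$ when $\delta_\sigma=1$, and $m_{(\sigma)}\in(0,1)$ when $\delta_\sigma=-1$;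
* if $\sigma$ is complex: $m_{(\sigma)}<-9$ when $\delta_\sigma=1$, and $m_{(\sigma)}\in(-1,0)$ when $\delta_\sigma=-1$.

Since $|\Sigma'|<d$, some $m_j$ remain; choose them in $(0,1)$. Put $\epsilon_j=1$ if $m_j<1$, $\epsilon_j=-1$ if $m_j>9$, and $d_j(x)=\epsilon_j(x-m_j)$. Then $d_j>0$ on $[1,4]$.

**Lemma 4.** There are $s\in K$, $s>0$, and $e_1,\dots,e_d\in\mathbb Q_{>0}$ such that, with $\xi=s^2$, $\xi_\sigma=\sigma(s)^2$ and $p(x)=\frac x2+\sum_j\frac{e_j}{d_j(x)}$:

1. $p(\xi)=s$, $3<\xi<4$, $p(1)<1$;
2. the $d$ numbers $\xi_\sigma$ $(\sigma\in\Sigma)$ are distinct, $\ne0$, $\ne1$;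
3. for $\sigma\in\Sigma'$: $|\xi_\sigma|>\xi$ if $\delta_\sigma=1$ and $|\xi_\sigma|<\xi$ if $\delta_\sigma=-1$; and $\xi_\sigma>0$ for real $\sigma$.

*Proof.* **Step 1: an approximate solution with real coefficients.** We first ignore $K$ and find complex numbers $s^0_\sigma$ of the right shape that solve the equation with all $e_j$ equal to a small real $\varepsilon>0$. Let
$$\Phi_\varepsilon(u)=u-\frac{u^2}2-\sum_j\frac\varepsilon{d_j(u^2)}.$$

Near $u=2$ there is a real root for small $\varepsilon$, by the implicit function theorem: $\Phi_0(2)=0$, $\Phi_0'(2)=-1$, and $d_j(4)\neq0$.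

Let $\sigma\in\Sigma'$ with $m_{(\sigma)}=m_j$. Put $u_0=\sqrt{m_j}$ if $m_j>0$, and $u_0=i\sqrt{|m_j|}$ if $m_j<0$. As $(u^2-m_j)/d_j(u^2)=\epsilon_j$,
$$(u^2-m_j)\Phi_\varepsilon(u)=(u^2-m_j)\Big(u-\frac{u^2}2-\sum_{i\ne j}\frac\varepsilon{d_i(u^2)}\Big)-\epsilon_j\varepsilon ,$$
and the right side is holomorphic near $u_0$. At $\varepsilon=0$ it is $(u^2-m_j)(u-\frac{u^2}2)$, which has a simple zero at $u_0$ because $u_0\ne0,2$. So for small $\varepsilon>0$ the right side has a unique zero $u$ near $u_0$, depending continuously on $\varepsilon$. At this zero $u^2\ne m_j$, because where $u^2=m_j$ the right side has the value $-\epsilon_j\varepsilon\ne0$. So $u$ is a root of $\Phi_\varepsilon$. Moreover: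

* If $u_0$ is real, $\bar u$ is also a zero near $u_0$, so $\bar u=u$ by uniqueness and $u$ is real.
* If $m_j<0$, then $u$ is near $u_0$, hence non-real. It is not purely imaginary either: for $u\in i\mathbb R\setminus\{0\}$, with $u^2$ not a pole, $u^2$ is real, so $\Phi_\varepsilon(u)-u$ is real and $\Phi_\varepsilon(u)\ne0$. Hence $u^2$ is non-real.

Fix $\varepsilon$ small. We obtain roots $s^0_{\mathrm{id}}\approx2$ and $s^0_\sigma$ for $\sigma\in\Sigma'$, and by complex conjugation $s^0_\sigma$ for all $\sigma\in\Sigma$; these are again roots, as $\Phi_\varepsilon$ has real coefficients. The squares $(s^0_\sigma)^2$ are close to $4$, respectively to $m_{(\sigma)}$, and are non-real for complex $\sigma$. So they are distinct, nonzero, different from all $m_j$, and satisfy the inequalities of (3), because $|m_{(\sigma)}|>9$ or $|m_{(\sigma)}|<1$ according to $\delta_\sigma$. With $\varepsilon$ small we also have $\sum_j\varepsilon/d_j(1)<\frac12$.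

**Step 2: the coefficients are determined by the roots.** We want to move the roots into $K$, and let the coefficients follow. Call $(s_\sigma)_{\sigma\in\Sigma}$ conjugation-compatible if $s_{\bar\sigma}=\overline{s_\sigma}$ for all $\sigma$. Given such a tuple near $(s^0_\sigma)$, consider the system
$$\sum_{j=1}^d\frac{e_j}{d_j(s_\sigma^2)}=s_\sigma-\frac{s_\sigma^2}2\qquad(\sigma\in\Sigma).\tag{3}$$
Its matrix is, up to signs of columns, the Cauchy matrix $\big(1/(s_\sigma^2-m_j)\big)$ with distinct nodes $s_\sigma^2$ and distinct poles $m_j$. It is invertible: if $\sum_jc_j/(x-m_j)$ vanishes at $d$ distinct points, its numerator, of degree $\le d-1$, is zero, so all $c_j=0$. So (3) has a unique solution $e$, which depends continuously on $(s_\sigma)$. It is real, since $\bar e$ is also a solution. At $(s^0_\sigma)$ it is $(\varepsilon,\dots,\varepsilon)$, because $\Phi_\varepsilon(s^0_\sigma)=0$.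

**Step 3: rationality.** Since $K$ is dense in $K\otimes\mathbb R$, choose $s\in K$ with $(\sigma(s))_\sigma$ very close to $(s^0_\sigma)_\sigma$. Then the solution $e$ of (3) for $s_\sigma=\sigma(s)$ has all $e_j$ near $\varepsilon$, hence positive. Are they rational? The elements $1/d_j(s^2)\in K$ are linearly independent over $\mathbb Q$: a rational relation, with all $\sigma$ applied to it, would be a kernel vector of the invertible matrix of (3). There are $d$ of them, so they form a $\mathbb Q$-basis of $K$, and $s-\frac{s^2}2=\sum_je_j'/d_j(s^2)$ with $e_j'\in\mathbb Q$. Applying all $\sigma$ shows that $e'$ solves (3). By uniqueness $e=e'\in\mathbb Q^d$.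

**Step 4: checking the claims.** Take the approximation good enough. By construction $p(\xi)=p(s^2)=s$. Next, $p(1)=\frac12+\sum_je_j/d_j(1)<1$. As $\xi$ is near $4$, we have $\xi>3$, and all $d_j(\xi)>0$. Then $s=p(\xi)>\frac\xi2=\frac{s^2}2$, so $s<2$ and $\xi<4$. The inequalities between $|\xi_\sigma|$ and $\xi$ in (3) of the lemma are open conditions that hold at $(s^0_\sigma)$, and so does the statement that the $\xi_\sigma$ are distinct and nonzero. For real $\sigma$, $\xi_\sigma$ is the square of a nonzero real number. Finally, $\xi_\sigma=\sigma(\xi)$ are $d\ge2$ distinct conjugates, so $\xi$ is irrational and no $\xi_\sigma$ equals $1$. $\square$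

**The range of $x$.** On $[1,4]$ the function $\sqrt x-p(x)$ is concave, since each $1/d_j$ is convex there. It is positive at $1$ and zero at $\xi$. By concavity it is positive on $[1,\xi)$. It is negative on $(\xi,4]$: if it were $\ge0$ at some $x>\xi$, concavity and positivity at $1$ would make it positive at $\xi$. Hence
$$\{x\in[1,4]:p(x)<\sqrt x\}=[1,\xi).\tag{4}$$

## 8. The densities and their integrals

Fix $\delta$ and the data $s,e_j,m_j$ of Lemma 4, and put $M=\prod_jd_j$. Fix further integers $N,g,\nu\ge0$; rationals $A_1,\dots,A_g>\xi$; distinct rationals $C_1,\dots,C_\nu>5$, with $B_i=C_i-\frac12$; and rationals $a_0,\dots,a_\nu$ with $a_0+\sum a_it_i>0$ on $[0,1]^\nu$. In the variables $x,y,\tau_1,\dots,\tau_d,t_1,\dots,t_\nu$ consider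
$$\begin{aligned}\varphi=\ &(x-1)_+\,(x_+)^N\prod_i(A_i-x)_+\prod_j\big(d_j(x)_+\big)^{2d+3}\prod_jq(\tau_j,d_j(x),1)\Big(y-\frac x2-\sum_je_j\tau_j\Big)_+q(x,1,y)\\&\times\prod_i(t_i)_+(1-t_i)_+(B_i-x+t_i)_+\cdot\Big(a_0+\sum_ia_it_i\Big)_+ .\end{aligned}$$
The factors with $\tau_j,y$ make the corner at $\xi$. The powers of $d_j$ will clear denominators. The factor $x^N$ separates conjugates by size, and the $A_i-x$ will later adjust signs. The $t$-variables provide the linear family.

**Step 1: $\varphi$ is admissible.** Where $\varphi>0$ we have $x>1$, $d_j(x)>0$, $\tau_j>1/d_j(x)>0$, hence $y>\frac x2+\sum_je_j\tau_j>p(x)>\frac x2$, and $y<\sqrt x$. So $\frac x2<\sqrt x$, $x<4$, $0<y<2$, $0<\tau_j<2/e_j$, $0<t_i<1$. The support is bounded, and the coefficients are rational. Moreover $x<\xi$ by (4), so $A_i-x>0$ there; and $B_i-x+t_i>0$, because $B_i>4>x$.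

**Step 2: integration over $\tau$.** Recall Dirichlet's integral: for $Z>0$,
$$\int_{w_j\ge0,\ \sum w_j\le Z}\prod_{j=1}^dw_j\,\Big(Z-\sum_jw_j\Big)dw=\frac{Z^{2d+1}}{(2d+1)!}.$$
Substitute $\tau_j=1/d_j(x)+v_j$. Then $\tau_jd_j-1=d_jv_j$ and $y-\frac x2-\sum e_j\tau_j=(y-p(x))-\sum e_jv_j$. With $w_j=e_jv_j$,
$$\int\prod_jq(\tau_j,d_j(x),1)\Big(y-\frac x2-\sum_je_j\tau_j\Big)_+d\tau=\frac{M(x)}{(2d+1)!\prod_je_j^2}\,\big(y-p(x)\big)_+^{2d+1}.$$

**Step 3: integration over $t$.** With $C=B+\frac12$, using $\int_0^1t(1-t)=\frac16$, $\int_0^1t^2(1-t)=\frac1{12}$, $\int_0^1t^3(1-t)=\frac1{20}$,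
$$\int_0^1t(1-t)(B-x+t)\,dt=\tfrac16(C-x),\qquad\int_0^1t^2(1-t)(B-x+t)\,dt=\tfrac1{12}\big((C-x)+\tfrac1{10}\big).$$
Let $Q_0=\prod_j(C_j-x)$ and $Q_i=Q_0/(C_i-x)$ for $1\le i\le\nu$. The $t$-integral is
$$6^{-\nu}\Big(a_0Q_0+\sum_ia_i\cdot\tfrac12\big(Q_0+\tfrac1{10}Q_i\big)\Big)=6^{-\nu}\Big(b_0Q_0+\sum_{i\ge1}b_iQ_i\Big),\qquad b_0=a_0+\tfrac12\sum a_i,\quad b_i=\tfrac{a_i}{20}.$$
Conversely $a_i=20b_i$ and $a_0=b_0-10\sum b_i$. The minimum of $a_0+\sum a_it_i$ on the cube is $a_0+\sum\min(a_i,0)=b_0-10\sum_{i\ge1}|b_i|$. So exactly the rational points $b$ of the open cone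
$$\mathcal B=\Big\{b\in\mathbb R^{\nu+1}:b_0>10\sum_{i\ge1}|b_i|\Big\}\ni(1,0,\dots,0)$$
occur.

**Step 4: integration over $y$ and $x$.** What remains is an integral over $1<x<\xi$, $p(x)<y<\sqrt x$. The aim is to see that after $x=u^2$ the integrand in $u$ is a polynomial with rational coefficients. Collecting the powers of $M$ from the density ($2d+3$) and from Step 2 (one more), put
$$H(u)=2u(u^2-1)M(u^2)^{2d+4}\int_{p(u^2)}^u\big(y-p(u^2)\big)^{2d+1}(u^2-y^2)\,dy .$$
Put $Y=u-p(u^2)$ and $y=p(u^2)+v$. Then $u-y=Y-v$ and $u+y=2u-(Y-v)$, so the inner integral is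
$$\int_0^Yv^{2d+1}(Y-v)\big(2u-(Y-v)\big)dv=2\beta_1u\,Y^{2d+3}-\beta_2Y^{2d+4},\qquad \beta_1=\tfrac1{(2d+2)(2d+3)},\ \ \beta_2=\tfrac2{(2d+2)(2d+3)(2d+4)}.$$
Now $M(u^2)Y=M(u^2)(u-\frac{u^2}2)-\sum_je_j\frac{M}{d_j}(u^2)\in\mathbb Q[u]$, and $M(u^2)^{2d+4}$ suffices for both powers of $Y$. So $H\in\mathbb Q[u]$. For $1<u<s$ we have $M(u^2)>0$ and, by (4), $p(u^2)<u$; also $p(u^2)>0$, so $u^2-y^2>0$ in the interior of the range. Hence $H>0$ on $(1,s)$. Put
$$G(u)=H(u)\,u^{2N}\prod_i(A_i-u^2)\in\mathbb Q[u],\qquad J(w)=\int_1^sG(u)\,w(u^2)\,du\quad(w\in\mathbb Q[x]).$$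
Then $G>0$ on $(1,s)$. Since the integrand is a rational polynomial, $J(w)\in K$, $J$ is $\mathbb Q$-linear in $w$, and
$$\sigma(J(w))=\int_1^{\sigma(s)}G(u)\,w(u^2)\,du\qquad(\sigma\in\Sigma),$$
along any path. Altogether
$$\int\varphi=\frac{6^{-\nu}}{(2d+1)!\prod_je_j^2}\;J\Big(b_0Q_0+\sum_{i\ge1}b_iQ_i\Big),$$
and this is positive, since $\varphi\ge0$ is positive on a nonempty open set. The prefactor is a positive rational. Thus
$$J\Big(b_0Q_0+\sum_{i\ge1}b_iQ_i\Big)\in\mathcal I\qquad\text{for all }b\in\mathcal B\cap\mathbb Q^{\nu+1}.\tag{5}$$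
Note that $G$ and $J$ do not depend on $\nu$ or on the $C_i$.

## 9. Open sets of elements of $K$

The family (5) fills an open set of $K$ if the values $J(Q_i)$ span $K$. This is what we show first.

**A fact about sequences.** If $\rho$ runs over finitely many distinct nonzero complex numbers, $P_\rho$ are polynomials, and $\sum_\rho P_\rho(i)\rho^i=0$ for all integers $i\ge0$, then all $P_\rho=0$. *Proof.* Drop the $\rho$ with $P_\rho=0$ and suppose some remain; single out one, $\rho_0$. Let $\mathcal S$ be the shift $i\mapsto i+1$. The operator $\mathcal S-\rho$ sends $P(i)\rho^i$ to $\rho\,(P(i+1)-P(i))\rho^i$, lowering the degree of $P$. For $\rho'\ne\rho$ it sends $P(i)\rho'^i$ to $(\rho'P(i+1)-\rho P(i))\rho'^i$, which keeps the degree, since the leading coefficient is multiplied by $\rho'-\rho\neq0$. Apply $(\mathcal S-\rho)^{\deg P_\rho+1}$ for all $\rho\ne\rho_0$. What remains is $\widetilde P(i)\rho_0^i=0$ for all $i\ge0$ with a nonzero polynomial $\widetilde P$, which is impossible. $\square$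

**Lemma 5.** For $\nu$ large, $J(1),J(x),\dots,J(x^\nu)$ span $K$ over $\mathbb Q$.

*Proof.* The spans increase with $\nu$ inside the finite-dimensional space $K$, so they become stationary. Suppose the final span is not $K$. Since the trace form $(\alpha,\beta)\mapsto\mathrm{Tr}_{K/\mathbb Q}(\alpha\beta)$ is nondegenerate, there is $\theta\in K\setminus\{0\}$ with $\mathrm{Tr}_{K/\mathbb Q}(\theta J(x^i))=0$ for all $i\ge0$.

Write $G=\sum_lg_lu^l$ and integrate $G(u)u^{2i}$ term by term. With
$$R_\sigma(i)=\sum_l\frac{g_l\,\sigma(s)^{l+1}}{l+2i+1},\qquad R(i)=\sum_l\frac{g_l}{l+2i+1},$$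
we get, because $\sigma(s)^{2i}=\xi_\sigma^i$,
$$\sigma(J(x^i))=R_\sigma(i)\,\xi_\sigma^i-R(i).\tag{6}$$
Multiplying by $\sigma(\theta)$ and summing over $\sigma\in\Sigma$,
$$\sum_{\sigma\in\Sigma}\sigma(\theta)R_\sigma(i)\,\xi_\sigma^i-\mathrm{Tr}(\theta)R(i)\cdot1^i=0\qquad(i\ge0).$$
Multiply by $\prod_l(l+2i+1)$ to make the coefficients polynomials in $i$. By Lemma 4(2), the bases $\xi_\sigma$ $(\sigma\in\Sigma)$ and $1$ are distinct and nonzero. So by the fact above $\sigma(\theta)R_\sigma\equiv0$, and hence $R_\sigma\equiv0$, as a rational function of $i$. But its residue at $i=-\frac{l+1}2$ is $\frac12g_l\sigma(s)^{l+1}$, and $\sigma(s)\ne0$. So all $g_l=0$, contradicting $G\ne0$. $\square$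

The last lines show more: for any nonzero polynomial $G$, each $R_\sigma$ is a nonzero rational function. We use this in Section 10.

**Lemma 6.** For every choice of $N$ and $A_1,\dots,A_g$ as above, every neighborhood of $z(J(1))$ in $T$ meets $S$.

*Proof.* Take $\nu$ as in Lemma 5, with $\nu\ge1$, and any distinct rationals $C_1,\dots,C_\nu>5$.

**Step 1: the family (5) takes all values of $K$ in an open set.** $Q_1,\dots,Q_\nu$ are, up to scalars, the Lagrange basis of $\mathbb Q[x]_{\le\nu-1}$ at the points $C_i$, and $\deg Q_0=\nu$. So $Q_0,\dots,Q_\nu$ is a basis of $\mathbb Q[x]_{\le\nu}$, and by Lemma 5 $J(Q_0),\dots,J(Q_\nu)$ span $K$. Hence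
$$\Lambda:\mathbb R^{\nu+1}\to K\otimes\mathbb R,\qquad b\mapsto\sum_ib_iJ(Q_i),$$
is a surjective linear map, hence open. It is defined over $\mathbb Q$ and maps $\mathbb Q^{\nu+1}$ onto $K$. So $U'=\Lambda(\mathcal B)$ is an open neighborhood of $J(Q_0)=\Lambda(1,0,\dots,0)$. Let $\kappa\in K\cap U'$. The fiber $\Lambda^{-1}(\kappa)$ is an affine subspace containing a rational point, and its direction $\ker\Lambda$ is spanned by rational vectors; so its rational points are dense in it. It meets the open set $\mathcal B$, so $\kappa=\Lambda(b)$ with $b\in\mathcal B\cap\mathbb Q^{\nu+1}$. By (5), $\kappa\in\mathcal I$.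

**Step 2: $z(J(Q_0))\in S$.** We have $J(Q_0)>0$, since $G>0$ on $(1,s)$ and $Q_0>0$ on $[1,\xi]$. The map $(\rho,t)\mapsto(\rho,\rho t)$ is continuous and sends $\big(J(Q_0),z(J(Q_0))\big)$ to the point $J(Q_0)$ of $K\otimes\mathbb R$. So there are an open interval $I_0\subset\mathbb R_{>0}$ around $J(Q_0)$ and an open neighborhood $U$ of $z(J(Q_0))$ in $T$ with $(\rho,\rho t)\in U'$ for all $\rho\in I_0$, $t\in U$. Let $\kappa\in K_{>0}$ with $z(\kappa)\in U$. Choose $c\in\mathbb Q_{>0}$ with $c\kappa\in I_0$. As $z(c\kappa)=z(\kappa)$, the image of $c\kappa$ in $K\otimes\mathbb R$ is $(c\kappa,c\kappa\,z(\kappa))\in U'$. So $c\kappa\in\mathcal I$ by Step 1, and $\kappa\in\mathcal I$.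

**Step 3: $z(J(Q_0))$ approaches $z(J(1))$.** Let all $C_j\to\infty$ with $\nu$ fixed. This is allowed, since $J$ and the choice of $\nu$ do not depend on the $C_j$. Then $Q_0/\prod C_j\to1$ uniformly on compact sets, so $\sigma(J(Q_0))/\prod C_j\to\sigma(J(1))$ for all $\sigma\in\Sigma$. Since $J(1)>0$, all $\sigma(J(1))$ are nonzero, and $z(J(Q_0))\to z(J(1))$. By Step 2 each $z(J(Q_0))$ lies in $S$. $\square$

## 10. Sizes and signs of $\sigma(J(1))$, and the end of the proof

We verify the two conditions of Lemma 3. Both describe open sets of $t$. So by Lemma 6 it is enough to find, for each required pattern, data for which $z(J(1))$ has that pattern.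

For given data of Lemma 4, write $J_N^0=\int_1^sH(u)u^{2N}du>0$; this is $J(1)$ for the parameters $N$ and $g=0$. Form $R_\sigma$ and $R$ with the coefficients of $H$ instead of $G$. As in (6),
$$\sigma(J_N^0)=R_\sigma(N)\,\xi_\sigma^N-R(N)\qquad(\sigma\in\Sigma).\tag{7}$$
The functions $R_\sigma,R$ are rational functions of $N$, bounded for large $N$. Each $R_\sigma$ is nonzero, by the remark after Lemma 5. So $|R_\sigma(N)|\ge\mathrm{const}\cdot N^{-a}$ for large $N$, with some $a$ and a positive constant, and $R_\sigma(N+1)/R_\sigma(N)\to1$.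

**Step 1: sizes.** Let $\delta\in\{\pm1\}^{\Sigma'}$. Use the data of Lemma 4 for this $\delta$, and $g=0$. Since $\xi>1$, (7) gives $J_N^0=R_{\mathrm{id}}(N)\xi^N(1+o(1))$.

* If $\delta_\sigma=1$, then $|\xi_\sigma|>\xi>1$. So $|\sigma(J_N^0)|\ge\mathrm{const}\cdot N^{-a}|\xi_\sigma|^N$ and $J_N^0\le\mathrm{const}\cdot\xi^N$ for large $N$. Hence $|\sigma(J_N^0)/J_N^0|\to\infty$.
* If $\delta_\sigma=-1$, then $|\sigma(J_N^0)|\le\mathrm{const}\cdot\max(1,|\xi_\sigma|)^N$ with $\max(1,|\xi_\sigma|)<\xi$, while $J_N^0\ge\mathrm{const}\cdot N^{-a}\xi^N$. Hence $|\sigma(J_N^0)/J_N^0|\to0$.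

So for $N$ large, $\mathrm{sgn}\log|z(J_N^0)_\sigma|=\delta_\sigma$ for all $\sigma\in\Sigma'$. This is condition (1) of Lemma 3.

**Step 2: signs.** If $\Sigma'$ has no real element, condition (2) only says that $S\ne\emptyset$, which follows from Step 1. In general, use the data of Lemma 4 for $\delta=(1,\dots,1)$. For real $\sigma\in\Sigma'$ we then have $\xi_\sigma>\xi>1$, and these $\xi_\sigma$ are distinct and irrational.

Let $A_1,\dots,A_g>\xi$ be rational, and write $\prod_i(A_i-x)=\sum_kc_kx^k$. Let $J_N$ be $J(1)$ for the parameters $N,A_1,\dots,A_g$. Since $G=H\,u^{2N}\sum_kc_ku^{2k}$, we have $J_N=\sum_kc_kJ^0_{N+k}$, and $J_N>0$. For real $\sigma\in\Sigma'$, by (7),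
$$\sigma(J_N)=\sum_kc_k\big(R_\sigma(N+k)\xi_\sigma^{N+k}-R(N+k)\big)=R_\sigma(N)\,\xi_\sigma^N\Big(\prod_i(A_i-\xi_\sigma)+o(1)\Big).$$
Here we used $R_\sigma(N+k)/R_\sigma(N)\to1$, and $R(N+k)/(R_\sigma(N)\xi_\sigma^N)\to0$, which holds because $\xi_\sigma>1$. The product $\prod_i(A_i-\xi_\sigma)$ is nonzero. The rational function $R_\sigma$ is real, so it has a constant sign $\eta_\sigma$ for large $N$, independent of the $A_i$. So for large $N$
$$\mathrm{sgn}\,\sigma(J_N)=\eta_\sigma\prod_i\mathrm{sgn}(A_i-\xi_\sigma).$$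
A factor with parameter $A$ flips the sign exactly at those real $\sigma\in\Sigma'$ with $\xi_\sigma>A$. Order them as $\xi_{\sigma_1}<\dots<\xi_{\sigma_k}$, and choose rationals $A^{(1)}\in(\xi,\xi_{\sigma_1})$ and $A^{(j)}\in(\xi_{\sigma_{j-1}},\xi_{\sigma_j})$ for $2\le j\le k$. The parameter $A^{(j)}$ flips the signs at $\sigma_j,\dots,\sigma_k$. So $A^{(j)}$ and $A^{(j+1)}$ together flip the sign at $\sigma_j$ only, for $j<k$, and $A^{(k)}$ alone flips the sign at $\sigma_k$ only. Combining finitely many such factors (repetitions of an $A$ are allowed) and taking $N$ large, every sign vector at the real $\sigma\in\Sigma'$ occurs for $z(J_N)$; recall $J_N>0$. This is condition (2) of Lemma 3.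

**Step 3: conclusion.** By Lemma 3, $K_{>0}\subset\mathcal I$ for every number field $K\subset\mathbb R$ of degree $\ge2$. Let $\beta$ be a positive real algebraic number. If $\beta\in\mathbb Q$, then $\beta\in\mathcal I$ by Section 3. Otherwise take $K=\mathbb Q(\beta)$, and $\beta\in K_{>0}\subset\mathcal I$. By Proposition 2, $\beta=\mathrm{vol}_X(\mathcal O_X(1))$ for some $X=\mathbb P_{E^n}(L_0\oplus\dots\oplus L_r)$, defined over $\mathbb Q$ together with $\mathcal O_X(1)$ if $E$ is. The variety $X$ is smooth, being a projective bundle over $E^n$, and $\mathcal O_X(1)$ is big because $\beta>0$. This proves Theorem B. Together with $0\in\mathbb V$ it proves Theorem A, and with the semigroup property of $\mathbb V$ the Corollary. $\blacksquare$
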